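# Perinormality and Completion of Noetherian Local Domains

## 1. The theorem, and the vocabulary in it

**Theorem A.** Let $k$ be a field and let $d\ge 3$.

1. There is a $d$-dimensional local domain $R$, a localization of a finitely generated $k$-domain at a maximal ideal (so $R$ is excellent), such that $\hat R$ is a domain, $R$ is perinormal, and $\hat R$ is not perinormal.
2. There is a $d$-dimensional local domain $R$, a localization of a finitely generated $k$-domain at a maximal ideal (so $R$ is excellent), such that $\hat R$ is a domain, $\hat R$ is perinormal, and $R$ is not perinormal.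

Let us unpack this. All rings are commutative with identity. "Local" means having exactly one maximal ideal; it does not include Noetherian. The maximal ideal of a local ring $U$ is written $m_U$, and $\kappa(\mathfrak p)$ is the residue field at a prime $\mathfrak p$.

**Definition (overring).** Let $R$ be a domain with fraction field $K$. An *overring* of $R$ is a ring $S$ with $R\subseteq S\subseteq K$.

**Definition (going-down, GD).** An extension $R\subseteq S$ is *GD* if, whenever $\mathfrak p\subset\mathfrak q$ are primes of $R$ and $Q\in\operatorname{Spec}S$ satisfies $Q\cap R=\mathfrak q$, there is $P\in\operatorname{Spec}S$ with $P\subset Q$ and $P\cap R=\mathfrak p$. (For $\mathfrak p=\mathfrak q$ one takes $P=Q$, so only strict inclusions matter.)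

**Definition (perinormal).** A domain $R$ is *perinormal* if every local overring $S$ of $R$ that is GD over $R$ is a localization $R_{\mathfrak p}$ with $\mathfrak p\in\operatorname{Spec} R$.

Flat extensions are GD, so each $R_{\mathfrak p}$ is a GD local overring; moreover the rings $R_{\mathfrak p}$ are exactly the flat local overrings. Perinormality says that there are no further GD local overrings.

*A ring that is not perinormal.* Let $R$ be $k[t^2,t^3]$ localized at $(t^2,t^3)$, and $S=k[t]_{(t)}$. Elements of $k[t^2,t^3]$ outside $(t^2,t^3)$ have nonzero constant term, so $R\subseteq S\subset k(t)=\operatorname{Frac}R$. The only strict inclusion of primes in $R$ is $0\subset m_R$, and $0\subset m_S$ lies over it, so $S$ is GD over $R$. The localizations of $R$ at primes are $R$ and $k(t)$. If $t=a/b$ with $a,b\in k[t^2,t^3]$ and $b(0)\neq0$, then $tb=a$ has linear coefficient $b(0)\ne0$, which is impossible in $k[t^2,t^3]$. So $S\ne R$, and $R$ is not perinormal.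

The following question is from Neil Epstein and Jay Shapiro, "Perinormality – a generalization of Krull domains", arXiv:1501.03411 (2015). Let $R$ be a Noetherian local domain whose completion $\hat R$ is also a domain.

* (a) If $R$ is perinormal, must $\hat R$ be perinormal?
* (b) If $\hat R$ is perinormal, must $R$ be perinormal?

Theorem A says that both answers are **no**. Theorem B, a criterion made of Propositions 1 and 2 below, produces the examples. Two companion theorems show how far they can be pushed.

**Theorem C.** Let $R$ be a Noetherian local domain with $\hat R$ a domain and $\dim R\le 2$. Then $R$ is perinormal iff $R$ is normal, and $\hat R$ is perinormal iff $\hat R$ is normal. Hence $\hat R$ perinormal implies $R$ perinormal, and if $R$ is excellent the two properties are equivalent. For some non-excellent $2$-dimensional $R$, which can be taken to be a UFD, (a) fails.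

So dimension $3$ is the smallest possible in Theorem A.2, and in Theorem A.1 it is the smallest possible for excellent rings.

**Theorem D.** Let $R$ be an excellent Henselian local domain. Then $\hat R$ is a domain, and if $\hat R$ is perinormal, so is $R$.

By Theorem A.2 the word "Henselian" cannot be dropped. These notes make no claim about (a) for excellent Henselian $R$ of dimension $\ge3$.

**Textbook facts.** A Noetherian ring is *excellent* if it is universally catenary, its formal fibres are geometrically regular, and finite type algebras over it have open regular loci. We use these consequences: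

* localizations of finitely generated algebras over a field are excellent; localizations of, and finite algebras over, excellent rings are excellent;
* if $R$ is excellent, $q\in\operatorname{Spec}R$ and $\ell/\kappa(q)$ is a finite field extension, then the integral closure of $R/q$ in $\ell$ is finite over $R/q$ (that is, $R$ is Nagata);
* if $R$ is excellent, local and normal, then $\hat R$ is normal.

A local ring is *Henselian* if every finite algebra over it is a product of local rings; complete local rings are Henselian. For example, $k[[x]]$ is Henselian, while $D=k[x]_{(x)}$ is not. To see the latter, take $D[v]/(v^2+v-x)$. Modulo $x$ the polynomial is $v(v+1)$, so there are two maximal ideals, $(x,v)$ and $(x,v+1)$. Yet the ring is a domain, because $v^2+v-x$ has no root in $k(x)$: a root would be integral over $k[x]$, hence a polynomial $c$; if $c$ is constant then $c^2+c\ne x$, and if $c$ has degree $e\ge1$ then $c^2+c$ has degree $2e\neq 1$. A domain with two maximal ideals is not a product of local rings. This polynomial will return.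

For a Noetherian local ring $R$, the map $R\to\hat R$ is faithfully flat. If $S$ is a finite $R$-algebra, then $S\otimes_R\hat R$ is the product of the completions of $S$ at its maximal ideals. For integral extensions we use lying over, going-up and incomparability (distinct primes over the same prime are incomparable). A Noetherian normal domain is the intersection of its localizations at height-one primes, and these are DVRs. A DVR $V$ is a maximal proper subring of its fraction field: a larger subring contains some $u\pi^{-j}$ with $u$ a unit of $V$, $\pi$ a uniformizer and $j\ge1$; hence it contains $\pi^{-1}$, hence everything.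

## 2. Five facts about going-down local overrings

Throughout, $R$ is a domain with fraction field $K$.

**(2.1)** *Let $U$ be a local overring of $R$ and $p=m_U\cap R$. Then $R_p\subseteq U$; $R\to U$ is GD iff $R_p\to U$ is GD; $U$ is a localization of $R$ at a prime iff $U=R_p$. Localizations of perinormal domains at primes are perinormal.*

Elements of $R\setminus p$ lie outside $m_U$, so they are units of $U$. Primes of $U$ contract into $p$, so GD only involves primes of $R$ inside $p$, which are the primes of $R_p$. If $U=R_q$, then $q=m_U\cap R=p$. For the last sentence, let $U$ be a local overring of $R_q$, GD over $R_q$, and $p=m_U\cap R\subseteq q$. Then $U$ is GD over $R_p=(R_q)_{pR_q}$, hence over $R$, so $U=R_p$, a localization of $R_q$.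

**(2.2)** *An integral extension $R\subseteq S$ with $\operatorname{Spec}S\to\operatorname{Spec}R$ bijective is GD.*

Given $p\subset q$ and $Q$ over $q$, choose $P$ over $p$. Going-up gives $Q'\supseteq P$ over $q$. By injectivity $Q'=Q$, so $P\subseteq Q$.

**(2.3)** *Let $U$ be a local overring, GD over $R$, $p=m_U\cap R$, and let $p_0\subseteq p$ be a prime with $R_{p_0}$ a DVR. Then $U\subseteq R_{p_0}$.*

By GD at $m_U$ (or with $P_0=m_U$ if $p_0=p$) some prime $P_0$ of $U$ lies over $p_0$. Then $R_{p_0}\subseteq U_{P_0}$, and $U_{P_0}\ne K$ because $P_0\neq0$. A DVR is a maximal proper subring of $K$, so $U\subseteq U_{P_0}=R_{p_0}$.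

**(2.4)** *A Noetherian normal domain is perinormal.*

Let $U$ and $p$ be as in (2.3). If $p=0$, then $U\supseteq R_0=K$. Otherwise (2.3) gives $U\subseteq\bigcap R_{p_0}=R_p$, where $p_0$ runs over the height-one primes inside $p$. Since $R_p\subseteq U$, equality holds.

**(2.5)** *If $R$ is Noetherian and perinormal and $\operatorname{ht}p=1$, then $R_p$ is a DVR.*

$E=R_p$ is perinormal by (2.1). Let $E'$ be its integral closure and $M$ a maximal ideal of $E'$. Then $E'_M$ is a local overring whose maximal ideal lies over $m_E$. It is GD because the only strict inclusion of primes in $E$ is $0\subset m_E$. By (2.1), $E'_M=E$. So $E'\subseteq E$, that is, $E$ is normal.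

In short, perinormality lies between "normal" and "DVR at each height-one prime". In dimension one perinormal means normal. In dimension two something must still be shown.

## 3. Dimension at most two: proof of Theorem C

Normal implies perinormal by (2.4). Conversely, let $R$ be perinormal, with $\dim R\le2$ and $\hat R$ a domain, and let $R'$ be its integral closure.

**Step 1: $R'$ is finite and local.** *This makes $R'$ a candidate for a bad overring.* Since $\hat R$ is reduced, $R'$ is finite over $R$ (Rees's theorem on analytically unramified local rings). By flatness
$$R'\otimes_R\hat R\subseteq K\otimes_R\hat R\subseteq\operatorname{Frac}\hat R,$$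
where the second inclusion holds because $K\otimes_R\hat R$ is the localization of the domain $\hat R$ at $R\setminus0$. So $R'\otimes_R\hat R$ is a domain. It is the product of the completions of $R'$ at its maximal ideals, so there is only one maximal ideal.

**Step 2: $R\to R'$ is GD.** *This is where $\dim R\le2$ enters.* Let $p\subsetneq q$ and let $Q$ lie over $q$. If $p=0$, take $P=0$. If $p\neq0$, then $0\subsetneq p\subsetneq q$ forces $q=m_R$, so $Q=m_{R'}$, and any $P$ over $p$ lies in $Q$.

**Step 3: conclusion.** By perinormality and (2.1), $R'=R_{m_R}=R$. So $R$ is normal. Applying this to the complete local domain $\hat R$ gives the second equivalence.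

**Step 4: comparing $R$ and $\hat R$.** If $\hat R$ is normal, so is $R$: if $a/b\in K$ is integral over $R$, then $a/b\in\hat R$, so $a\in b\hat R\cap R=bR$ by faithful flatness. This gives (b) in dimension $\le2$. If $R$ is excellent and normal, then $\hat R$ is normal; this gives the equivalence.

**Step 5: (a) fails for a two-dimensional UFD.** Let $T=k[[x,y,z]]/(y^2-x^3)\cong k[[t^2,t^3,z]]$. It is a complete local domain, of dimension and depth $2$ (a hypersurface), and not normal, since $t=y/x\notin T$ is integral over it. By R. Heitmann (*Characterization of completions of unique factorization domains*, Trans. AMS 337 (1993)), a complete local ring of depth $\ge2$ in which no nonzero element of the prime subring is a zero-divisor is the completion of a local Noetherian UFD. The condition holds for the domain $T$, so $T=\hat R$ with $R$ a UFD. Then $R$ is normal, hence perinormal, while $T$ is not perinormal by Step 3. By Step 4, $R$ is not excellent. $\square$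

In dimension $3$, Step 2 breaks down: there is room for $0\subsetneq p\subsetneq q\subsetneq m_R$.

## 4. Two rings in dimension three, by hand

Let $B=k[x,y,z]_{(x,y,z)}$ with maximal ideal $\mathfrak n$, $D=k[z]_{(z)}$ and $F=k(z)$. For an ideal $I$ of $B$ put $A=D+I$. The fact used constantly is this: if $p$ is a prime of $A$ not containing $I$, choose $c\in I\setminus p$; then $cB\subseteq I\subseteq A$, so each $b\in B$ equals $cb/c\in A_p$, and $B$ and $A$ have the same localization at $A\setminus p$. So exactly one prime of $B$ lies over such a $p$.

**Example 4.1 (two lines).** Let $Q_1=(x,y)$, $Q_2=(x-z,y)$, $I=Q_1\cap Q_2=(y,\,x(x-z))$. Restriction to each line identifies $B/Q_i$ with $D$, and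
$$A=D+I=\{\,b\in B:\ b|_{Q_1}=b|_{Q_2}\text{ in }D\,\},$$
since if both restrictions equal $\delta$, then $b-\delta\in I$. Also $B=A+Ax$, so $B$ is finite over $A$, and $Q_1\cap A=Q_2\cap A=I$.

*$B$ is not GD over $A$.* Let $P=xB\subset Q_1$ and $p_0=P\cap A\subset I$. Since $y\in I\setminus P$, we have $p_0\not\supseteq I$, so $P$ is the only prime of $B$ over $p_0$. Now $p_0\subset I=Q_2\cap A$, and GD would need a prime over $p_0$ inside $Q_2$; it could only be $P$. But $x\notin Q_2$, because $x$ restricts to $z\ne0$ on the second line. So GD fails at $Q_2$.

**Example 4.2 (one double cover).** Let $Q=I=(y,\,x^2-z)$, so $B/Q\cong k[x]_{(x)}$, in which $z=x^2$. Then $A=D+Q$ consists of the $b$ whose restriction to the curve lies in $k[z]_{(z)}$. Again $B=A+Ax$. The primes of $A$ containing $Q$ correspond to the two primes of $A/Q=D$; over them lie $Q$ and $\mathfrak n$ respectively, and no others. So $\operatorname{Spec}B\to\operatorname{Spec}A$ is bijective, and $B$ is GD over $A$ by (2.2). But $x\notin A$, because $x\notin k(x^2)$. So $B$ is a GD local overring different from $A$, its maximal ideal contracts to that of $A$, and $A$ is not perinormal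 by (2.1).

What separates the two examples is the $F$-algebra $L=F\otimes_D(B/I)$. In 4.1 it is $F\times F$; in 4.2 it is the field $F(\sqrt z)$. In 4.2 there is a field inside $L$ strictly larger than $F$. In 4.1 there is none, and Proposition 1 below will say that this ring is perinormal, although it is not normal.

## 5. Tensoring with the completion, and the fibre where it fails

The natural attempt at (b) is the contrapositive. Suppose $R$ is not perinormal because of an overring $C\neq R$ that is finite and local, with $\operatorname{Spec}C\to\operatorname{Spec}R$ bijective (as in Example 4.2). Put $\tilde C=C\otimes_R\hat R$. It is finite over $\hat R$, it lies in $K\otimes_R\hat R\subseteq\operatorname{Frac}\hat R$, and $\tilde C\ne\hat R$ by faithful flatness. If $\operatorname{Spec}\tilde C\to\operatorname{Spec}\hat R$ were bijective, then $\tilde C$ would be a bad overring of $\hat R$.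

Compute the fibre over $\hat q\in\operatorname{Spec}\hat R$, with $q=\hat q\cap R$ and $Q$ the prime of $C$ over $q$. The ring $C\otimes_R\kappa(q)$ is Artinian local with residue field $\kappa(Q)$, so the fibre is homeomorphic to
$$\operatorname{Spec}\bigl(\kappa(Q)\otimes_{\kappa(q)}\kappa(\hat q)\bigr).\tag{1}$$
This is the exact point where the argument stops: the field $\kappa(Q)$ may split over $\kappa(\hat q)$. Then (1) has several points, and the situation can change from that of Example 4.2 to that of Example 4.1, where GD is lost.

For (a) the obstacle is opposite: a bad overring of $\hat R$ need not be of the form $C\otimes_R\hat R$. In terms of $L$, the completed algebra $\hat F\otimes_FL$ may contain a field larger than $\hat F$ although $L$ contains no field larger than $F$.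

So the plan is as follows. Turn the observation at the end of Section 4 into a criterion, perinormality of $D+I$ being equivalent to "$L$ contains no field larger than $F$". Show that completion replaces $L$ by $\hat F\otimes_FL$. Then choose $L$ so that the field condition changes:

* for (b), $L$ a field that splits over $\hat F$ into copies of $\hat F$;
* for (a), $L=F_1\times F_2$ with no common subfield except $F$, where $F_1$ and $F_2$ become isomorphic over $\hat F$.

## 6. The gluing criterion

**Definition (gluing datum).** A *gluing datum* $(B,D,I)$ consists of

* a Noetherian normal local domain $(B,\mathfrak n)$;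
* an ideal $I=Q_1\cap\dots\cap Q_r$ with $r\ge1$, where the $Q_i$ are distinct primes with $\operatorname{ht}Q_i\ge2$ and $\dim B/Q_i=1$;
* a subring $D\subset B$ that is a DVR with $D\cap I=0$ and such that $B/I$ is a finite $D$-module.

Put $A=D+I$, $F=\operatorname{Frac}D$, $L=F\otimes_D(B/I)$, $F_i=\operatorname{Frac}(B/Q_i)$.

Examples 4.1 and 4.2 are gluing data: $B$ is regular of dimension $3$, the quotients $B/Q_i$ have dimension $1$ (so $\operatorname{ht}Q_i=2$), $B/I=D+Dx$ is finite over $D$, and $D\cap I=0$ because $D$ restricts injectively to each curve.

**Theorem B** consists of the next two propositions.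

**Proposition 1.** Let $(B,D,I)$ be a gluing datum.

(i) $A$ is a Noetherian local domain with $\operatorname{Frac}A=\operatorname{Frac}B$, and $B$ is finite over $A$. $I$ is a prime of $A$ with $A/I=D$. The primes of $A$ containing $I$ are $I$ and the maximal ideal $m$. The primes of $B$ over $I$ are exactly $Q_1,\dots,Q_r$. If $p\not\supseteq I$ is a prime of $A$, there is a unique prime $P$ of $B$ over $p$, and $A_p=B_P$. Moreover $L=\prod F_i$ and $B/I\subset L$.

(ii) $A$ is perinormal if and only if the only $F$-subalgebra of $L$ that is a field is $F$ itself.

### Proof of (i)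

**Step 1: finiteness.** *Purpose: transfer properties from $B$ to $A$.* Let $1=b_1,\dots,b_s$ generate $B/I$ over $D$ (lifted to $B$). Since $I\subset A$, $B=\sum Ab_j$. So $B$ is finite over $A$, and $A$ is Noetherian by the Eakin–Nagata theorem. Every maximal ideal of $A$ is contracted from a maximal ideal of $B$, so $A$ is local, with $m=\mathfrak n\cap A$. Since $\operatorname{ht}Q_i\ge2$, $I\supseteq Q_1\cdots Q_r\neq0$; with $0\ne c\in I$ each $b\in B$ is $(cb)/c$ with $cb,c\in A$, so $\operatorname{Frac}A=\operatorname{Frac}B$.

**Step 2: primes containing $I$.** *Purpose: describe the part of $\operatorname{Spec}A$ where something happens.* $A/I=D/(D\cap I)=D$ is a DVR, so the primes of $A$ containing $I$ are $I$ and $m$. A prime of $B$ containing $I$ contains some $Q_i$; as $\dim B/Q_i=1$, it is $Q_i$ or $\mathfrak n$. Here $\mathfrak n\cap A=m$, and $Q_i\cap A\in\{I,m\}$ is not $m$ by incomparability, since $Q_i\subsetneq\mathfrak n$. So the primes over $I$ are exactly $Q_1,\dots,Q_r$.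

**Step 3: the other primes.** *Purpose: show that $A$ and $B$ agree away from $I$.* Let $p\not\supseteq I$ and $c\in I\setminus p$. As $cB\subseteq A$, $(A\setminus p)^{-1}B=A_p$. This ring is local, so exactly one prime $P$ of $B$ lies over $p$. Localizing $(A\setminus p)^{-1}B$ at its maximal ideal changes nothing and gives $B_P$. So $A_p=B_P$.

**Step 4: the algebra $L$.** *Purpose: see $L$ as a fibre.* $A\setminus I$ acts on $B/I$ through $A/I=D$, so $L=(D\setminus0)^{-1}(B/I)=(A\setminus I)^{-1}(B/I)$. It is finite-dimensional over $F$, reduced, and its primes correspond to the primes of $B$ over $I$, namely $Q_1,\dots,Q_r$. A reduced Artinian ring is the product of its residue fields, so $L=\prod F_i$. Finally $D\cap Q_i\subseteq D\cap(A\cap Q_i)=D\cap I=0$, so nonzero elements of $D$ are nonzerodivisors on $B/I\subset\prod B/Q_i$, and $B/I\subset L$. $\square$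

### Proof of (ii), "if"

Assume that $F$ is the only field among the $F$-subalgebras of $L$. Let $U$ be a local overring of $A$, GD over $A$, $p=m_U\cap A$. We show $U=A_p$. If $p\not\supseteq I$, then $A_p=B_P$ is Noetherian normal, $U$ is GD over it by (2.1), and (2.4) gives $U=A_p$. So let $p\in\{I,m\}$.

**Step 5: $U\subseteq B_p:=(A\setminus p)^{-1}B$.** *Purpose: trap $U$ between $A_p$ and a finite extension of it.* Let $P$ be a height-one prime of $B$ with $p_0:=P\cap A\subseteq p$. A prime of $B$ containing $I$ contains some $Q_i$, so has height $\ge2$; hence $I\not\subseteq P$ and $p_0\not\supseteq I$. By (i), $A_{p_0}=B_P$, a DVR. By (2.3), $U\subseteq B_P$. The Noetherian normal domain $B_p$ is the intersection of these $B_P$.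

Set $B_I=(A\setminus I)^{-1}B$ and $\mathfrak j=IA_I=IB_I$ (both are $(A\setminus I)^{-1}I$). Then $A_I/\mathfrak j=F$ and $B_I/\mathfrak j=L$.

**Step 6: the case $p=I$.** Here $A_I\subseteq U\subseteq B_I$. So $\mathfrak j$ is a proper ideal of $U$ and $U/\mathfrak j$ is a local $F$-subalgebra of $L$. It is reduced and finite-dimensional over $F$, hence Artinian; being also local and reduced, it is a field. By hypothesis it is $F$. So $U=A_I$.

**Step 7: if $p=m$, then $U$ has exactly one prime over $I$.** *Purpose: extract from GD the one piece of information needed, by the mechanism of Example 4.1.* Here $A\subseteq U\subseteq B_m=B$, since elements of $A\setminus m$ are units of $B$. So $U$ is integral over $A$ and $B$ over $U$. A prime over $I$ exists by lying over.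

Suppose $N_1\neq N_2$ both lie over $I$. A prime of $B$ over $N_2$ lies over $I$, so it is some $Q_j$; likewise some $Q_i$ lies over $N_1$, so $r\ge2$. The $Q_i$ are pairwise incomparable (all lie over $I$), so by prime avoidance there is $f\in Q_j$ lying in no other $Q_i$; in particular $f\ne0$. Let $P\subseteq Q_j$ be a minimal prime of $fB$. Then $\operatorname{ht}P=1$, and $Q_j$ is the only $Q_i$ containing $P$. Put $p_0=P\cap A\subseteq Q_j\cap A=I$. As in Step 5, $p_0\not\supseteq I$, so $P$ is the only prime of $B$ over $p_0$.

By GD for $p_0\subset I=N_1\cap A$ there is $P'\in\operatorname{Spec}U$ over $p_0$ with $P'\subset N_1$. A prime of $B$ over $P'$ lies over $p_0$, so it is $P$; thus $P\cap U=P'\subset N_1$. Going-up for $U\subseteq B$ gives a prime $Q\supseteq P$ of $B$ over $N_1$. As $Q\cap A=I$, $Q$ is some $Q_i$, and it contains $P$, so $Q=Q_j$. But $Q_j\cap U=N_2\ne N_1$, a contradiction.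

**Step 8: if $p=m$, then $U=A$.** The ring $U_I=(A\setminus I)^{-1}U$ is integral over $A_I$, so its maximal ideals come from primes of $U$ over $I$; by Step 7 it is local. So $U_I/\mathfrak j\subseteq L$ is a local reduced finite-dimensional $F$-algebra, hence a field, hence $F$. Therefore $U/I\subseteq F\cap(B/I)$ inside $L$. Elements of $B/I$ are integral over $D$, and $D$ is normal, so $U/I\subseteq D=A/I$. Hence $U=A=A_m$. $\square$

### Proof of (ii), "only if"

**Step 9: a larger field gives a bad overring.** Let $E\subseteq L$ be an $F$-subalgebra that is a field, $E\supsetneq F$. Put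
$$U=\{\,b\in B:\ b\bmod I\in E\,\}\supseteq A,\qquad U/I=E\cap(B/I).$$
Every $e\in E$ has a multiple $\delta e\in B/I$ with $0\neq\delta\in D$, and $\delta e\in E$. So $F\cdot(U/I)=E$. Hence $U/I\ne D$, and $U\ne A$. As $B$ is local and integral over $U$, $U$ is local.

Now $\operatorname{Spec}U\to\operatorname{Spec}A$ is surjective by integrality. It is injective:

* over $p\not\supseteq I$, since each prime of $U$ over $p$ is contracted from a prime of $B$ over $p$, and there is only one;
* over $m$, since primes over $m$ are maximal and $U$ is local;
* over $I$, since $I$ is an ideal of $U$, and the primes of $U$ over $I$ are the primes of $U_I/\mathfrak j=F\cdot(U/I)=E$, a field.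

By (2.2), $A\to U$ is GD. Since $m_U\cap A=m$ and $U\ne A=A_m$, (2.1) shows that $A$ is not perinormal. $\square$

## 7. Completing a gluing datum

**Proposition 2.** Let $(B,D,I)$ be a gluing datum with $\hat B$ a normal domain, let $\hat F=\operatorname{Frac}\hat D$, and assume that $\hat F\otimes_FL$ is reduced. Then $\hat A$ is a domain, $(\hat B,\hat D,I\hat B)$ is a gluing datum, $\hat A=\hat D+I\hat B$, and its associated algebra is $\hat F\otimes_FL$. Hence $\hat A$ is perinormal iff $\hat F$ is the only field among the $\hat F$-subalgebras of $\hat F\otimes_FL$.

**Step 1: $\hat A$ sits inside $\hat B$.** $B$ is finite over $A$ and $\mathfrak n$ is the only prime over $m$, so $mB$ is $\mathfrak n$-primary and $B\otimes_A\hat A=\hat B$. By flatness $\hat A\subseteq\hat B$, so $\hat A$ is a domain. Also $\hat B=B\hat A$, so $I\hat B=IB\hat A=I\hat A$.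

**Step 2: $\hat A=\hat D+I\hat B$.** *Purpose: recover the shape "DVR plus ideal".* The maps $D\to A\to A/I=D$ are local with composite the identity (note $m=m_D+I$). Completing, $\hat D\to\hat A\to\hat A/I\hat A=\hat D$ is the identity. So $\hat D\subset\hat A$, $\hat A=\hat D+I\hat A=\hat D+I\hat B$, and $\hat D\cap I\hat B=0$.

**Step 3: $I\hat B$ is radical.** We have
$$\hat B/I\hat B=(B/I)\otimes_A\hat A=(B/I)\otimes_D\hat D .$$
$B/I$ is finite and torsion-free over the DVR $D$, hence free. So $\hat B/I\hat B$ is finite free over $\hat D$, and embeds in $\hat F\otimes_{\hat D}(\hat B/I\hat B)=\hat F\otimes_D(B/I)=\hat F\otimes_FL$, which is reduced.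

**Step 4: the primes have the right dimension and height.** By Step 3, $I\hat B$ is the intersection of its minimal primes, finitely many and at least one. Let $\hat Q$ be one of them and $\pi$ a uniformizer of $D$. By freeness $\pi$ is a nonzerodivisor on $\hat B/I\hat B$, so $\pi$ is in no minimal prime; thus $\pi\notin\hat Q$, and $\hat Q$ is not maximal. As $\hat B/I\hat B$ is a finite extension of $\hat D$, its dimension is $1$, so $\dim\hat B/\hat Q=1$. Finally $\hat Q\cap B\supseteq I$ contains some $Q_i$, and going-down for the flat map $B\to\hat B$ gives $\operatorname{ht}\hat Q\ge\operatorname{ht}(\hat Q\cap B)\ge2$.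

So $(\hat B,\hat D,I\hat B)$ is a gluing datum with ring $\hat A$ and algebra $\hat F\otimes_FL$. Proposition 1(ii) gives the last statement. $\square$

## 8. The two counterexamples: proof of Theorem A

In both examples $B$ is a polynomial ring in $d$ variables localized at the origin. It is regular, $\hat B$ is a power series ring, hence a normal domain, and $\dim A=\dim B=d$ because $B$ is finite over $A$.

### 8.1. A nodal curve: $\hat R$ perinormal, $R$ not

Let $B=k[x,y,z_1,\dots,z_{d-2}]_{(x,y,z_1,\dots,z_{d-2})}$, $D=k[x]_{(x)}$, $F=k(x)$, and
$$R=A=D+I,\qquad I=(g,z_1,\dots,z_{d-2})B,\qquad g=y^2+xy-x^3 .$$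

**Step 1: this is a gluing datum.** $D[y]/(g)$ is finite over $D$, so its maximal ideals contain $x$; modulo $x$ it is $k[y]/(y^2)$. So it is local with maximal ideal $(x,y)$. It is a localization of $k[x,y]/(g)$, hence
$$B/I=(k[x,y]/(g))_{(x,y)}=D[y]/(g),$$
free of rank $2$ over $D$; in particular $D\cap I=0$. Put $y=xv$. Then $g=x^2(v^2+v-x)$, so $L=F[v]/(v^2+v-x)$. By the check in Section 1, $v^2+v-x$ has no root in $k(x)$, so $L$ is a field. As $B/I\subset L$, $I=Q_1$ is prime, $\dim B/I=1$, and $\operatorname{ht}I=d-1\ge2$ since $B$ is regular.

**Step 2: $R$ is not perinormal.** $E=L\supsetneq F$ is a field; apply Proposition 1. The corresponding bad overring is $B$ itself.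

**Step 3: $\hat R$ is a perinormal domain.** Here $\hat D=k[[x]]$ and $\hat F=k((x))$. Modulo $x$, $v^2+v-x$ is $v(v+1)$ with the distinct roots $0$ and $-1$. By Hensel's lemma it has roots $v_1\in xk[[x]]$ and $v_2=-1-v_1$ in $k[[x]]$, distinct modulo $x$. So $\hat F\otimes_FL\cong\hat F\times\hat F$, which is reduced. If $E$ is a field with $\hat F\subseteq E\subseteq\hat F\times\hat F$, the first projection is injective and $\hat F$-linear on $E$, so $E=\hat F$. Proposition 2 applies.

Geometrically, $g=(y-xv_1)(y-xv_2)$ over $k[[x]]$, since $v_1+v_2=-1$ and $v_1v_2=-x$. The curve $g=0$ has a node at the origin. Before completion it is one double cover of the $x$-line, as in Example 4.2; after completion it is two branches, each mapping isomorphically to the line, as in Example 4.1.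

### 8.2. Two curves that become isomorphic: $R$ perinormal, $\hat R$ not

Let $n$ be a prime number with $n\neq0$ in $k$. Let $B=k[x,y,z,w_1,\dots,w_{d-3}]$ localized at the origin, $D=k[z]_{(z)}$, $F=k(z)$, and
$$Q_1=(x^n-z,\ y,\ w_1,\dots,w_{d-3}),\qquad Q_2=(y^n-z(1+z),\ x,\ w_1,\dots,w_{d-3}),$$
$$I=Q_1\cap Q_2,\qquad R=A=D+I.$$

**Step 1: this is a gluing datum.** $D[x]/(x^n-z)$ and $D[y]/(y^n-z(1+z))$ are local, since modulo $z$ they become $k[x]/(x^n)$ and $k[y]/(y^n)$. As in 8.1 they are therefore equal to $B/Q_1$ and $B/Q_2$. Both polynomials are Eisenstein at $z$ over $D$ ($1+z$ is a unit of $D$), so both rings are domains, free of rank $n$ over $D$. Hence $Q_1,Q_2$ are primes with $\dim B/Q_i=1$, $\operatorname{ht}Q_i=d-1\ge2$ and $D\cap Q_i=0$. They are distinct: if equal, they would contain $x$ and $y$, all $w_i$, and $z$ (from $x^n-z$), so would be maximal. Finally $B/I\subset B/Q_1\times B/Q_2$ is a finite $D$-module. By Proposition 1(i), $L=F_1\times F_2$ with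
$$F_1=F(z^{1/n}),\qquad F_2=F\bigl((z(1+z))^{1/n}\bigr),$$
both of degree $n$ over $F$.

**Step 2: $R$ is perinormal.** Let $E$ be a field with $F\subsetneq E\subseteq F_1\times F_2$. The projections embed $E$ over $F$ into $F_1$ and $F_2$. Both have prime degree $n$, so $F_1\cong E\cong F_2$ over $F$. Then $z(1+z)$, an $n$-th power in $F_2$, is an $n$-th power in $F_1=k(x)$, where $z=x^n$. That is, $x^n(1+x^n)$ is an $n$-th power, so $1+x^n=c^n$ with $c\in k(x)$. As $c$ is integral over $k[x]$, $c\in k[x]$, and $c$ is nonconstant. So $c^2$ divides $1+x^n$. But $1+x^n$ is coprime to its derivative $nx^{n-1}$ because $n\ne0$ in $k$, so it is squarefree, a contradiction. Hence $F$ is the only such field, and $R$ is perinormal by Proposition 1.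

**Step 3: $\hat R$ is a domain and is not perinormal.** The polynomial $X^n-(1+z)$ has the simple root $1$ modulo $z$, as $n\ne0$ in $k$. By Hensel's lemma there is $u\in k[[z]]$ with $u^n=1+z$, $u(0)=1$. With $\hat F=k((z))$,
$$\hat F\otimes_FF_1=\hat F[x]/(x^n-z),\qquad \hat F\otimes_FF_2=\hat F[y]/(y^n-zu^n)$$
are fields (Eisenstein over $k[[z]]$), and $y\mapsto ux$ is an $\hat F$-isomorphism from the second to the first. With $E_1$ the first field, $\hat F\otimes_FL\cong E_1\times E_1$ and $[E_1:\hat F]=n$. This is reduced, and it contains the diagonal copy of $E_1\supsetneq\hat F$. By Proposition 2, $\hat R$ is a domain that is not perinormal.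

### 8.3. Both rings are localizations of finitely generated $k$-domains

*Purpose: finish Theorem A by exhibiting $A$ as a localization $(A_0)_{m_0}$.* Let $B_0$ be the polynomial ring and $\mathfrak n_0$ its origin. Let $t=x$ in 8.1 and $t=z$ in 8.2. Let $I_0\subset B_0$ be the ideal (in 8.2, the intersection of two ideals) given by the same formulas. Localization commutes with finite intersections, so $I_0B=I$. Put $A_0=k[t]+I_0$.

**Step 1: $A_0$ is a finitely generated $k$-domain.** $B_0/I_0$ is finite over $k[t]$: in 8.1 it is $k[x][y]/(g)$; in 8.2 it embeds in $k[z][x]/(x^n-z)\times k[z][y]/(y^n-z(1+z))$. As in Step 1 of Proposition 1, $B_0$ is finite over $A_0$. By Artin–Tate, $A_0$ is a finitely generated $k$-algebra; it is a domain since $A_0\subset B_0$.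

**Step 2: the maximal ideal.** Since $k[t]\cap I_0\subseteq D\cap I=0$, $A_0/I_0=k[t]$. As $I_0\subseteq\mathfrak n_0$, the ideal $m_0=\mathfrak n_0\cap A_0=tk[t]+I_0$ is maximal with residue field $k$. A prime of $B_0$ over $m_0$ contains $I_0$ and $t$. In 8.1 it contains $x$, $g$ and the $z_i$, hence $y^2$, hence $y$. In 8.2 it contains $z$ and one of the two ideals, hence the $w_i$ and either $y$ and $x^n$, or $x$ and $y^n$. In each case it is $\mathfrak n_0$.

**Step 3: localizing.** Let $S=A_0\setminus m_0$. Maximal ideals of $S^{-1}B_0$ lie over $m_0$, so $S^{-1}B_0$ is local at $\mathfrak n_0$, i.e. $S^{-1}B_0=B$, and $S^{-1}I_0=I$. By definition $A_0$ is the kernel of the $A_0$-linear map $B_0\to(B_0/I_0)/k[t]$. The set $S$ acts on $B_0/I_0$ through its image $k[t]\setminus(t)$ in $A_0/I_0=k[t]$, so localizing turns $k[t]$ into $D$ and $B_0/I_0$ into $B/I$. Therefore $(A_0)_{m_0}$ is the kernel of $B\to(B/I)/D$, which is $D+I=A$.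

This proves Theorem A. $\square$

## 9. Henselian rings, where the tensor argument can be repaired: proof of Theorem D

We return to Section 5. The fibre (1) must have one point. Two mechanisms ensure this: for primes $q$ far from the top, $\kappa(Q)/\kappa(q)$ is purely inseparable (Lemma 3); for primes near the top, $\hat q=q\hat R$ and Henselianity prevents splitting.

**Lemma 3.** Let $D\subseteq D'$ be a finite extension of domains, $D$ Noetherian local with maximal ideal $\mathfrak m$, $\dim D\ge2$, and $\operatorname{Spec}D'\to\operatorname{Spec}D$ bijective. Then $\operatorname{Frac}D'/\operatorname{Frac}D$ is purely inseparable.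

(Here $D$ is not a DVR. For a DVR the statement fails: if $\operatorname{char}k\neq2$, then $k[x^2]_{(x^2)}\subset k[x]_{(x)}$ is finite, with basis $1,x$, and bijective on spectra, but separable of degree $2$.)

**Step 1: reduce to one separable element.** Let $F=\operatorname{Frac}D$. If the lemma fails, some $a\in\operatorname{Frac}D'\setminus F$ is separable over $F$. After multiplying $a$ by a suitable nonzero element of $D$ we may assume that $a\in D'$ and that its minimal polynomial
$$g=X^e+c_1X^{e-1}+\dots+c_e,\qquad e\ge2,$$
lies in $D[X]$. Division by the monic $g$ shows $D[a]=D[X]/(g)$. Every prime of $D[a]$ is contracted from $D'$, so $\operatorname{Spec}D[a]\to\operatorname{Spec}D$ is injective.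

**Step 2: choose elements $h$ and $r$.** *Purpose: build a height-one prime at which $g$ acquires a root and stays separable.* Let $h=\operatorname{disc}(g)\cdot t$ with $0\neq t\in\mathfrak m$; it is nonzero since $g$ is separable. Its minimal primes $p_1,\dots,p_s$ have height $1$, so differ from $\mathfrak m$, and prime avoidance gives $r\in\mathfrak m\setminus\bigcup p_i$. A height-one prime containing $h$ is one of the $p_i$, so none contains both $r$ and $h$. Put
$$G=h^eg(r/h)=r^e+c_1r^{e-1}h+\dots+c_eh^e\in\mathfrak m .$$
$G\ne0$, because $G\equiv r^e\not\equiv0\pmod{p_1}$.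

**Step 3: split the fibre.** Let $\mathfrak p$ be a minimal prime of $G$; it has height $1$. If $h\in\mathfrak p$, then $r^e\in\mathfrak p$, so $r\in\mathfrak p$, impossible. So $h\notin\mathfrak p$, hence $\operatorname{disc}(g)\notin\mathfrak p$. Over $\kappa(\mathfrak p)$ the polynomial $g$ is separable of degree $e\ge2$ and has the root $r/h$. So it has at least two distinct irreducible factors, and $\kappa(\mathfrak p)\otimes_DD[a]=\kappa(\mathfrak p)[X]/(\bar g)$ has at least two primes. This contradicts injectivity. $\square$

**Proof of Theorem D.**

**Step 1: $q\hat R$ is prime, and residue fields do not split over it.** *Claim: for $q\in\operatorname{Spec}R$ and a finite field extension $\ell/\kappa(q)$, the ideal $q\hat R$ is prime and $\ell\otimes_{\kappa(q)}\kappa(q\hat R)$ is a field.* Let $N$ be the integral closure of $R/q$ in $\ell$. It is finite over $R/q$ by excellence. It is a domain finite over a Henselian local ring, hence local; it is normal and excellent. So $\hat N=N\otimes_R\hat R$ is normal and local, hence a domain. By flatness $\hat R/q\hat R\subseteq\hat N$, so $q\hat R$ is prime. By faithful flatness $q\hat R\cap R=q$.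 Since $\ell=N\otimes_{R/q}\kappa(q)$,
$$\ell\otimes_{\kappa(q)}\kappa(q\hat R)=N\otimes_{R/q}\kappa(q\hat R)=\hat N\otimes_{\hat R/q\hat R}\kappa(q\hat R).$$
This is the localization of the domain $\hat N$ at the nonzero elements of its subring $\hat R/q\hat R$, so it is a domain. It is finite over the field $\kappa(q\hat R)$, so it is a field. Taking $q=0$, $\hat R$ is a domain.

From now on assume that $R$ is not perinormal. We show that $\hat R$ is not perinormal.

**Step 2: reduce to DVRs at height-one primes.** Suppose $R_{p_0}$ is not normal for some height-one $p_0$. Let $P=p_0\hat R$, a prime by Step 1. The dimension formula for flat local maps gives $\operatorname{ht}P=\operatorname{ht}p_0+0=1$. Normality descends along the faithfully flat map $R_{p_0}\to\hat R_P$, so $\hat R_P$ is not normal, and by (2.5) $\hat R$ is not perinormal. So assume that $R_{p_0}$ is a DVR for every height-one $p_0$.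

**Step 3: a bad overring of $R$ is finite over $R_p$.** Let $C$ be a local overring of $R$, GD over $R$, with $p=m_C\cap R$ and $C\neq R_p$. Then $p\ne0$, since $p=0$ would give $C=K=R_0$. Let $R_p'$ be the integral closure of $R_p$, finite by excellence. A ring $S$ between $R_p$ and $R'_p$ is finite over $R_p$ with the same fraction field, and $R_p$ is universally catenary, so by the dimension formula a prime of $S$ has the same height as its contraction to $R_p$. In particular height-one primes contract to height-one primes. Now $R_p'$ is the intersection of its localizations at height-one primes. Each is a DVR containing some $R_{p_0}$ with $p_0\subseteq p$ of height one; that ring is a DVR, so they are equal. By (2.3), $C$ lies in each $R_{p_0}$. Hence $C\subseteq R_p'$, and $C$ is finite over $R_p$.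

**Step 4: $\operatorname{Spec}C\to\operatorname{Spec}R_p$ is bijective.** It is surjective by lying over. Let $N_1\ne N_2$ lie over $q$; they are incomparable. Choose $f\in N_2\setminus N_1$ and a minimal prime $P\subseteq N_2$ of $fC$. Then $\operatorname{ht}P=1$ and $P\not\subseteq N_1$. Its contraction $p_0\subseteq q$ has height one by Step 3. As $R_{p_0}$ is normal and $C$ is integral over $R_p$, $C\otimes_{R_p}R_{p_0}=R_{p_0}$, so $P$ is the only prime of $C$ over $p_0$. GD at $N_1$ (trivially if $p_0=q$) gives a prime over $p_0$ inside $N_1$, i.e. $P\subseteq N_1$, a contradiction.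

**Step 5: pure inseparability away from the top.** For a prime $q\subseteq p$ let $Q_q$ be the prime of $C$ over $q$. The map $\operatorname{Spec}C/Q_q\to\operatorname{Spec}R_p/qR_p$ is injective by Step 4 and surjective by going-up. By Lemma 3, $\kappa(Q_q)/\kappa(q)$ is purely inseparable whenever $\dim R_p/qR_p\ge2$.

**Step 6: the candidate over $\hat R$.** Let $P=p\hat R$, a prime by Step 1, with $P\cap R=p$. Put
$$\tilde C=C\otimes_{R_p}\hat R_P\subseteq K\otimes_R\hat R_P\subseteq\operatorname{Frac}\hat R .$$
It is finite over $\hat R_P$. As $R_p\to\hat R_P$ is faithfully flat and $C\neq R_p$, $\tilde C/\hat R_P=(C/R_p)\otimes_{R_p}\hat R_P\neq0$, so $\tilde C\ne\hat R_P$.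

**Step 7: $\operatorname{Spec}\tilde C\to\operatorname{Spec}\hat R_P$ is bijective.** Let $\hat q\subseteq P$ be a prime and $q=\hat q\cap R\subseteq p$. By Step 4, $C\otimes_{R_p}\kappa(q)$ is Artinian local with residue field $\kappa(Q_q)$, so, as in (1), the fibre over $\hat q$ is homeomorphic to $\operatorname{Spec}\bigl(\kappa(Q_q)\otimes_{\kappa(q)}\kappa(\hat q)\bigr)$.

* *If $\dim R_p/qR_p\ge2$:* by Step 5, $\kappa(Q_q)/\kappa(q)$ is purely inseparable, so the tensor product has exactly one prime.
* *If $\dim R_p/qR_p\le1$:* by flatness, and since $P=p\hat R$,
$$\dim\hat R_P/q\hat R_P=\dim R_p/qR_p+\dim\hat R_P/p\hat R_P=\dim R_p/qR_p\le1 .$$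
Here $q\hat R\subseteq\hat q\subseteq P$, and all three are primes, so $\hat q=q\hat R$ or $\hat q=P$. In the latter case $q=P\cap R=p$, so again $\hat q=p\hat R=q\hat R$. By Step 1 with $\ell=\kappa(Q_q)$, the tensor product is a field, so the fibre is one point.

**Step 8: conclusion.** By Step 7, $\tilde C$ has exactly one prime over the maximal ideal of $\hat R_P$, so it is local, and $m_{\tilde C}\cap\hat R=P$. By (2.2) it is GD over $\hat R_P$, hence over $\hat R$ by (2.1). Since $\tilde C\ne\hat R_P$, (2.1) shows that $\hat R$ is not perinormal. $\square$

In the ring of 8.1, which is excellent but not covered by Theorem D, it is exactly Step 1 that fails: for $q=I$ one has $\kappa(q)=F$, $q\hat R=I\hat R$ is prime with residue field $\hat F$, and for $\ell=L$ the tensor product $L\otimes_F\hat F\cong\hat F\times\hat F$ is not a field.
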